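\title{Spheres on which all geodesics from a point return, but at no common time}

\begin{abstract}
Suppose that every geodesic starting at a point $x$ of a complete Riemannian manifold comes back to $x$. Must there be a single length $l$ after which all of them are back at $x$? We show that the answer is no in every dimension $n\ge3$: arbitrarily $C^\infty$-close to the round metric on $S^n$ there are smooth metrics for which every unit-speed geodesic from $x$ returns at time $2\pi$, $4\pi$ or $6\pi$, while no return time is common to all of them. The construction combines a twist of the sphere, which carries geodesics through a cycle of small regions, with local metrics that defocus one family of geodesics and refocus another. We also show that the answer is yes for real-analytic metrics and when the first return time is continuous. Smooth metrics in dimension two are not decided here.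
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, Riemannian manifolds are smooth, connected, without boundary and geodesically complete; they need not be compact or oriented. Let $(M,g)$ be such a manifold, $x\in M$, and $S_xM$ the unit sphere of $T_xM$. For $v\in S_xM$ let $\gamma_v:\mathbb{R}\to M$ be the geodesic with $\gamma_v(0)=x$ and $\gamma_v'(0)=v$. A number $t>0$ with $\gamma_v(t)=x$ is a \emph{return time} of $v$.

\begin{definition}\label{def:YZ}
Let $l$ be a nonzero real number. The manifold $(M,g)$ is a \emph{$Y^x_l$-manifold} if $\gamma_v(l)=x$ for every $v\in S_xM$. It is a \emph{$Z^x$-manifold} (Besse, Definitions 7.7) if every nonconstant geodesic starting at $x$ comes back to $x$ at some positive time, that is, if every $v\in S_xM$ has a return time.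
\end{definition}

Since $\gamma_v(-l)=\gamma_{-v}(l)$, the conditions $Y^x_l$ and $Y^x_{-l}$ are the same, and every $Y^x_l$-manifold is a $Z^x$-manifold. The first condition says that $x$ refocuses to itself after a fixed length, and it restricts the topology: by a theorem of B\'erard-Bergery, a $Y^x_l$-manifold of dimension at least $2$ is closed, has finite fundamental group, and its cohomology ring $H^*(M,\mathbb{Q})$ is generated by one element. The second condition forgets the length. This paper answers the following question, whose source is the paper \cite{CKS} of Chernov, Kinlaw and Sadykov: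
\begin{quote}
\emph{Is every $Z^x$-manifold a $Y^x_l$-manifold for some $l\ne0$?}
\end{quote}

In dimension one the answer is yes, because the line has no returning geodesic and a circle of length $l$ is a $Y^x_l$-manifold. The round sphere $S^n$ is a $Y^x_{2\pi}$-manifold and the round projective space is a $Y^x_{\pi}$-manifold. A flat torus $\mathbb{R}^2/\mathbb{Z}^2$ is not even a $Z^x$-manifold, since lines of irrational slope never return. In the following example the geodesics first return at different times and still share a later one.

\begin{example}\label{ex:lens}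
Let $p\ge3$ be odd, let the $p$-th roots of unity act on $S^3\subset\mathbb{C}^2$ by scalar multiplication, let $M$ be the quotient and $x$ the class of $e=(1,0)$. The geodesic $\cos t\,e+\sin t\,v$ returns at time $t$ exactly when it equals $\zeta e$ with $\zeta^p=1$. If $\sin t\neq0$ this forces $v=\pm ie$, and if $\sin t=0$ it forces $t\in2\pi\mathbb{Z}$. So two directions first return at time $2\pi/p$, all others at time $2\pi$, and $M$ is a $Y^x_{2\pi}$-manifold.
\end{example}

There is a good reason to guess that the answer is yes. If a smooth family of geodesics from $x$ returns to $x$, then by the first variation of length all its members have the same length. Return times therefore cannot vary continuously, and one expects them to behave as in Example~\ref{ex:lens}. Our first theorem makes this precise. In a $Z^x$-manifold every $v$ has a smallest return time $T(v)$ (Lemma~\ref{lem:spacing}), the \emph{first return time}.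

\begin{theorem}\label{thm:rigid}
Let $(M,g)$ be a $Z^x$-manifold of dimension $n\ge2$ with first return time $T:S_xM\to(0,\infty)$.
\begin{enumerate}
\item[(1)] $M$ is compact, and $T$ is locally constant on an open dense subset of $S_xM$.
\item[(2)] If $T$ is continuous, then $T$ is a constant $l$, and $M$ is a $Y^x_l$-manifold.
\item[(3)] If $(M,g)$ is real-analytic, then $M$ is a $Y^x_l$-manifold for some $l\neq0$.
\end{enumerate}
\end{theorem}

For smooth metrics the guess is nevertheless wrong. A $C^\infty$-neighborhood of a metric $g_0$ on a compact manifold is a set containing $\{g:\|g-g_0\|_{C^k}<\varepsilon\}$ for some $k$ and some $\varepsilon>0$.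

\begin{theorem}\label{thm:main}
Let $n\ge3$. Every $C^\infty$-neighborhood of the round metric on $S^n$ contains a smooth metric $g$ which, for a suitable point $x$, has the following properties.
\begin{enumerate}
\item[(1)] For every unit-speed geodesic $\gamma$ with $\gamma(0)=x$ there is $t\in\{2\pi,4\pi,6\pi\}$ with $\gamma(t)=x$. In particular $(S^n,g)$ is a $Z^x$-manifold.
\item[(2)] $(S^n,g)$ is not a $Y^x_l$-manifold for any $l\ne0$.
\end{enumerate}
\end{theorem}

So the question has a negative answer in every dimension $n\ge3$. By Theorem~\ref{thm:rigid}, a counterexample is never real-analytic and its first return time is never continuous. The case of smooth metrics in dimension exactly $2$ is not decided here.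

At first sight (1) and (2) of Theorem~\ref{thm:main} seem to contradict each other, with $12\pi$ as the candidate for a common return time. This would be right if each geodesic came back with its initial velocity. In general a geodesic that returns to $x$ leaves again in a new direction, which has its own return time. Every direction thus has an infinite set of return times, in our examples with gaps of at most $6\pi$, and the $Y^x_l$ condition asks whether all these sets have a common element. The proof realizes, inside the geodesic flow of a metric, a combinatorial system of such sets with empty intersection.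

Section~\ref{sec:rigid} proves Theorem~\ref{thm:rigid}; it is not needed for Theorem~\ref{thm:main}, but it shows what a counterexample has to look like. Section~\ref{sec:idea} explains the mechanism of the counterexample on a cycle of length three. Section~\ref{sec:box} builds the local metrics, Section~\ref{sec:metric} assembles the metric on $S^n$, Section~\ref{sec:dynamics} follows its geodesics, and Section~\ref{sec:end} concludes.

\section{Rigidity of return times}\label{sec:rigid}

Let $(M,g)$ be a $Z^x$-manifold of dimension $n\ge2$ and $\Sigma=S_xM$; the sphere $\Sigma$ is connected because $n\geq2$. Fix $i_0>0$ such that $\exp_x$ is a diffeomorphism from the open ball of radius $i_0$ in $T_xM$ onto a neighborhood $O$ of $x$. Its differential at $0$ is the identity of $T_xM$.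

\begin{lemma}\label{lem:spacing}
Every return time is at least $i_0$, and two distinct return times of the same direction differ by at least $i_0$. In particular each $v\in\Sigma$ has a smallest return time.
\end{lemma}

\begin{proof}
If $0<t<i_0$, then $\gamma_v(t)=\exp_x(tv)\neq\exp_x(0)$. If $t<t'$ are return times of $v$, then $t'-t$ is a return time of $\gamma_v'(t)\in\Sigma$. A nonempty set of positive numbers with mutual distances at least $i_0$ has a minimum.
\end{proof}

The first variation argument of the introduction needs a smooth family of returning geodesics, and the set of returning pairs $(t,v)$ need not be a manifold. We therefore place this set inside the graph of a smooth function $t=\tau(v)$, the time of closest approach to $x$, and apply Sard's theorem: the critical values of a $C^\infty$ function on a manifold form a set of Lebesgue measure zero. The first variation formula enters as the Gauss lemma, which states that $\langle d(\exp_x)_w w,\,d(\exp_x)_w\zeta\rangle=\langle w,\zeta\rangle$ for $w,\zeta\in T_xM$.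

\begin{lemma}\label{lem:null}
The set $\Lambda\subset(0,\infty)$ of all return times of all directions has measure zero.
\end{lemma}

\begin{proof}
Let $E(t,v)=\exp_x(tv)$ on $(0,\infty)\times\Sigma$ and suppose $E(t_0,v_0)=x$. Near $(t_0,v_0)$ the map $E$ takes values in $O$, so $\Phi=\exp_x^{-1}\circ E$ is a smooth map to $T_xM$, with $\Phi=0$ exactly where $E=x$. Put $G=\langle\Phi,\partial_t\Phi\rangle$, which is half the $t$-derivative of the squared distance to $x$. At a point where $\Phi=0$ we have $d\Phi=dE$, and hence, for $\zeta\in T_v\Sigma=v^\perp$,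
\[
\partial_tG=|\partial_tE|^2=1,\qquad
\partial_\zeta G=\langle\partial_\zeta E,\partial_tE\rangle=\langle d(\exp_x)_{tv}(t\zeta),\,d(\exp_x)_{tv}(v)\rangle=\langle\zeta,tv\rangle\,=0 .
\]
By the implicit function theorem there are a neighborhood $O'$ of $(t_0,v_0)$ and a smooth function $\tau$ near $v_0$ such that the zero set of $G$ in $O'$ is the graph $t=\tau(v)$. If $(t,v)\in O'$ and $E(t,v)=x$, then $G(t,v)=0$, so $t=\tau(v)$, and differentiating $G(\tau(v),v)=0$ gives $d\tau_v(\zeta)=-\partial_\zeta G/\partial_tG=0$. Thus $t$ is a critical value of $\tau$, and the return times arising from $O'$ form a null set. Countably many such $O'$ cover $E^{-1}(x)$.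
\end{proof}

A null subset of $\mathbb{R}$ contains no interval of positive length, so a continuous function from a connected space to $\Lambda$ is constant.

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
(1) Suppose $M$ is not compact. By the Hopf--Rinow theorem it is unbounded, and any two points are joined by a minimizing geodesic. Take points $p_k$ with $d(x,p_k)\to\infty$, minimizing geodesics $\gamma_{v_k}$ from $x$ to $p_k$, and a limit point $v$ of the $v_k$. Then $d(x,\gamma_v(t))=t$ for all $t>0$, so $v$ has no return time, a contradiction.

Let $V\subset\Sigma$ be open and nonempty; we find a nonempty open subset of $V$ on which $T$ is constant. The following observation is used three times. Let $v_k\to v$, let $q>0$, and suppose each $v_k$ has return times $t^1_k<\dots<t^j_k$ in $(0,q]$. By Lemma~\ref{lem:spacing} they lie in $[i_0,q]$ with gaps at least $i_0$. So along a subsequence they converge, and the limits of any such subsequence are $j$ distinct return times of $v$ in $(0,q]$, in the same order.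

For $q\in\mathbb{N}$ let $V_q$ be the set of $v\in V$ with a return time in $(0,q]$. By the observation with $j=1$, $V_q$ is closed in $V$, and the $V_q$ cover $V$. By the Baire category theorem some $V_q$ contains a nonempty open set $V'$. For $v\in V'$ let $\nu(v)\ge1$ be the number of return times in $(0,q]$, which is at most $q/i_0$. By the observation, $\{\nu\ge j\}$ is closed in $V'$ for each $j$. Let $j_0$ be the minimum of $\nu$. Then $\{\nu=j_0\}$ is the complement of $\{\nu\ge j_0+1\}$, so it is open and contains a nonempty connected open set $V''$. If $v_k\to v$ in $V''$, the observation with $j=j_0$ shows that every subsequential limit of the ordered return times of $v_k$ in $(0,q]$ is the full ordered list for $v$. Hence the first entry $T$ is continuous on $V''$. It takes values in $\Lambda$, so it is constant on $V''$. The set of points near which $T$ is constant is open by definition, and we have shown that it is dense.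

(2) If $T$ is continuous on the connected sphere $\Sigma$, it is a constant $l$ because its values lie in $\Lambda$, and $\gamma_v(l)=x$ for all $v$.

(3) By (1) there is $l>0$ such that $\mathcal{E}(v)=\exp_x(lv)$ equals $x$ on a nonempty open subset of $\Sigma$. If $g$ is real-analytic, the geodesic equation has analytic coefficients, its solutions depend analytically on the initial data, and $\mathcal{E}:\Sigma\to M$ is real-analytic. Let $\Sigma'$ be the set of $v$ near which $\mathcal{E}\equiv x$; it is open and nonempty. Let $v_*$ be in its closure. Then $\mathcal{E}(v_*)=x$, and a connected analytic chart about $v_*$ is mapped into an analytic chart about $x$. In these charts the components of $\mathcal{E}$ are analytic functions that are constant on a nonempty open set, hence constant on the chart, and $v_*\in\Sigma'$. So $\Sigma'$ is closed, $\Sigma'=\Sigma$, and $M$ is a $Y^x_l$-manifold.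
\end{proof}

In a counterexample, then, whole open sets of directions refocus at $x$ at one common time, and different open sets do so at different times. Analyticity forbids this, because one open set decides for all. With compactly supported smooth perturbations it becomes possible.

\section{Families of great circles and a cycle of length three}\label{sec:idea}

\subsection{Coordinates and families}
From now on $n\ge3$. Let $S^n$ be the unit sphere of $\mathbb{R}x\oplus\mathbb{R}^n$, where $x$ is a unit vector, and let $S^{n-1}\subset\mathbb{R}^n$ be the equator, with round metric $\hat g$ and distance $d$. We write points as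
\[
p=-\sin z\;x+\cos z\;\theta,\qquad z\in[-\tfrac\pi2,\tfrac\pi2],\quad\theta\in S^{n-1}.
\]
The \emph{height} $z$ equals $-\pi/2$ at $x$ and $\pi/2$ at $-x$, and $(z,\theta)$ are coordinates on $S^n\setminus\{\pm x\}$ in which the round metric is $g_0=dz^2+\cos^2z\,\hat g$. A point $(z,\theta)$ \emph{lies over} a set $B\subset S^{n-1}$ if $\theta\in B$. The curve $z\mapsto(z,\theta)$ is the \emph{meridian} $\theta$. All our metrics will be round near $x$, and we identify $S_xS^n$ with $S^{n-1}$. The group $SO(n)$ acts by isometries that fix $\pm x$ and preserve $z$, and $\kappa(z,\theta)=(-z,\theta)$ is the reflection in the equator. Two curves are \emph{tangent at time $t$} if they have the same position and velocity at time $t$.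

The geodesics from $x$ form an $(n-1)$-parameter family. We shall arrange that, in the region where the metric is round, pieces of this family are always of the following kind. For $h\in C^\infty(S^{n-1})$ with $|\nabla h|<1$ put
\begin{equation}\label{eq:F}
F_h(\tau,\theta)=\cos\tau\;\theta+\sin\tau\,\bigl(\nabla h(\theta)-\sqrt{1-|\nabla h(\theta)|^2}\;x\bigr),\qquad
\Gamma_{h,\theta}(t)=F_h\bigl(t-h(\theta),\theta\bigr).
\end{equation}
Here $\nabla h(\theta)\in\theta^\perp\subset\mathbb{R}^n$, so the vector in large parentheses is a unit vector orthogonal to $\theta$, and $\Gamma_{h,\theta}$ is a unit-speed great circle. It crosses the equator upward at the point $\theta$ at time $h(\theta)$, with horizontal velocity $\nabla h(\theta)$. We call $h$ the \emph{phase} of the family. For $h=0$ we get $\Gamma_{0,\theta}(t)=(t,\theta)$ for $|t|<\pi/2$, and $\Gamma_{0,\theta}$ passes through $x$ at time $-\pi/2$ with velocity $\theta$. Three properties will be used: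
\begin{align}
&\Gamma_{h,\theta}\text{ passes through }x\text{ if and only if }\nabla h(\theta)=0;\label{eq:miss}\\
&AF_h(\tau,\theta)=F_{h\circ A^{-1}}(\tau,A\theta)\ \text{ and }\ A\Gamma_{h,\theta}=\Gamma_{h\circ A^{-1},A\theta}\quad\text{for }A\in SO(n);\label{eq:equiv}\\
&\kappa F_h(\tau,\theta)=F_{-h}(-\tau,\theta).\label{eq:refl}
\end{align}
For \eqref{eq:miss}, since $x\perp\theta$, the equation $F_h(\tau,\theta)=x$ requires $\cos\tau=0$ and then $\nabla h(\theta)=0$; conversely, if $\nabla h(\theta)=0$, take $\tau=-\pi/2$. Property \eqref{eq:equiv} follows from $\nabla(h\circ A^{-1})(A\theta)=A\nabla h(\theta)$. In \eqref{eq:refl} both sides equal $\cos\tau\,\theta+\sin\tau\,(\nabla h+\sqrt{1-|\nabla h|^2}\,x)$.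

Thus phase $0$ means that the family focuses at $x$, and by \eqref{eq:miss} a family with nonconstant phase has members that miss $x$.

\subsection{The smallest cycle}\label{sub:three}
Let $\rho\in SO(n)$ be a rotation of order $3$ fixing a point $\theta_*\in S^{n-1}$, and let $b_0,\ b_1=\rho b_0,\ b_2=\rho^2b_0$ be small disjoint balls near $\theta_*$, indexed modulo $3$. Let $h_0\neq0$ be a small function supported in $b_0$ and $h_j=h_0\circ\rho^{-j}$. We say that a geodesic is \emph{in state $a$ at $b_j$} if it is about to cross the equator upward along a circle $\Gamma_{ah_j,\theta}$ with $\theta\in b_j$. Suppose we can modify the round metric in two ways.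

\emph{Twist.} Away from the equator the metric is changed so that a geodesic that leaves the equator upward near $\theta_*$ along a great circle $\Gamma$ comes back after time $2\pi$ along $\rho\Gamma$. By \eqref{eq:equiv}, it moves from $b_j$ to $b_{j+1}$ and keeps its state.

\emph{Boxes.} Near the equator, over $b_j$, the metric is changed so that the state of a crossing geodesic changes by a prescribed $\sigma_j\in\{0,\pm1\}$.

Take $(\sigma_0,\sigma_1,\sigma_2)=(1,0,-1)$. A geodesic leaving $x$ in a direction of $b_0$ is in state $0$ at $b_0$. The box there puts it in state $1$, it arrives at $b_1$ in state $1$, passes unchanged, arrives at $b_2$ in state $1$, and the box there resets it to state $0$. A geodesic leaving in a direction of $b_1$ meets no box at first and arrives at $b_2$ in state $0$; then it is put in state $-1$, and the box over $b_0$ resets it. A geodesic leaving in a direction of $b_2$ is put in state $-1$ at once, is reset at $b_0$, and passes $b_1$ unchanged. The states after $k$ turns are: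
\[
\begin{array}{c|cccc}
\text{start} & k=0&k=1&k=2&k=3\\ \hline
b_0&0&1&1&0\\
b_1&0&0&-1&0\\
b_2&0&-1&0&0
\end{array}
\]
State $0$ after $k$ turns means a return to $x$ at time $2\pi k$. So the directions in $b_0,b_1,b_2$ return at times $6\pi$, $2\pi$, $4\pi$, but all three families are focused at time $2\pi k$ only if $3\mid k$. The table has a closed form: with $(\omega_0,\omega_1,\omega_2)=(0,1,1)$ we have $\sigma_j=\omega_{j+1}-\omega_j$, and the state after $k$ turns from $b_j$ is $\omega_{j+k}-\omega_j$.

The table also shows the analytic difficulty. The box over $b_0$ is crossed by two families: it must turn phase $0$ into $h_0$ and also phase $-h_0$ into $0$. One metric has to steer both.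

\subsection{Cyclic words}
To exclude every common return time we use cycles of unbounded length $N$, and we want a word $\omega$ in two letters in which each letter recurs quickly but which has no period shorter than $N$. The alternating word has fast recurrence and period $2$; one defect destroys the period. For $N=2m+1\ge3$ define $\omega:\mathbb{Z}\to\{0,1\}$ to be $N$-periodic with
\[
(\omega_0,\dots,\omega_{2m})=(0,1,0,1,\dots,0,1,1),
\]
that is, for $0\le j\le2m$, $\omega_j=1$ if and only if $j$ is odd or $j=2m$. Put $\sigma_j=\omega_{j+1}-\omega_j\in\{0,\pm1\}$.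

\begin{lemma}\label{lem:word}
\begin{enumerate}
\item[(W1)] For every $j$ there are $p,p'\in\{1,2,3\}$ with $\omega_{j+p}=\omega_j=\omega_{j-p'}$.
\item[(W2)] If $\omega_{j+k}=\omega_j$ for all $j$, then $N\mid k$.
\item[(W3)] If $\sigma_J\neq0$, then $\omega_J-\omega_j\in\{0,-\sigma_J\}$ for every $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
The zeros are at $0,2,\dots,2m-2$ and next at $2m+1$, so consecutive zeros are $2$ or $3$ apart. The ones are at $1,3,\dots,2m-1,2m$ and next at $2m+2$, so consecutive ones are $1$ or $2$ apart. This gives (W1). The set of $j$ with $\omega_j=\omega_{j+1}=1$ is $2m-1+N\mathbb{Z}$, and under the hypothesis of (W2) it is invariant under translation by $k$. For (W3): if $\sigma_J=1$ then $\omega_J=0$ and $\omega_J-\omega_j\in\{0,-1\}$; if $\sigma_J=-1$ then $\omega_J=1$ and $\omega_J-\omega_j\in\{0,1\}$.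
\end{proof}

Property (W3) says that each box is crossed by only two families, however long the cycle. This is the reason for using two letters.

\section{Bending two families at once}\label{sec:box}

\subsection{Standard facts}
We use the following three facts.
\begin{enumerate}
\item[(F1)] \emph{Eikonal equation.} If $|\nabla u|_g=1$, the integral curves of $\nabla u$ are unit-speed geodesics, and $u$ grows at unit rate along them. Indeed $g(D_{\nabla u}\nabla u,E)=\operatorname{Hess}u(\nabla u,E)=\frac12E|\nabla u|^2=0$ for every vector $E$.
\item[(F2)] \emph{Locality.} The geodesic equation involves only the metric and its first derivatives along the curve. So if $g-g'$ vanishes to first order at each point of a curve, the curve is a $g$-geodesic exactly when it is a $g'$-geodesic; this applies when the curve lies in the closure of an open set where $g=g'$. Two geodesics that are tangent at one time coincide.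
\item[(F3)] \emph{$C^k$-norms.} On compact manifolds we fix norms $\|\cdot\|_{C^k}$ that are nondecreasing in $k$. If a tensor $T_\varepsilon(p)$ is smooth in $(\varepsilon,p)$ for $0\le\varepsilon\le\varepsilon_0$, then $T_\varepsilon\to T_0$ in every $C^k$ as $\varepsilon\to0$. If $\|T_i\|_{C^{\mu+i}}\le2^{-\mu-i}$ for $i\ge1$, then $\sum T_i$ converges in every $C^k$, because all but finitely many terms have $C^k$-norm at most $2^{-\mu-i}$; the sum is smooth, may be differentiated term by term, and has $C^k$-norm at most $2^{-\mu}$ when $k\le\mu$.
\end{enumerate}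

\subsection{The time function of a family}
Fix $\delta=\pi/100$. Let $b\subset S^{n-1}$ be an open ball, $h\in C_c^\infty(b)$, and $K\subset b$ a compact neighborhood of $\operatorname{supp}h$. A statement holds \emph{for small $h$} if it holds with $\varepsilon h$ in place of $h$ for all sufficiently small $\varepsilon>0$. To control a family $\Gamma_h$ through (F1), we show that the time parameter $t$ along its members is a function on the band $\{|z|\le3\delta\}$ with unit gradient. Let $Q=[-4\delta,4\delta]\times S^{n-1}$; the \emph{arc} of $\theta$ is $F_h([-4\delta,4\delta]\times\{\theta\})$.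

\begin{lemma}\label{lem:F}
For small $h$ the following hold, for $h$ and for $-h$.
\begin{enumerate}
\item[(a)] $F_h|_Q$ is an embedding, $\partial_\tau(z\circ F_h)>0$ on $Q$, and $\pm z>3\delta$ at $\tau=\pm4\delta$.
\item[(b)] $F_h(\tau,\theta)=(\tau,\theta)$ on $Q$ if $\theta\notin\operatorname{supp}h$, and the arc of $\theta$ lies over $K$ if $\theta\in\operatorname{supp}h$. So the arc of $\theta$ lies over $b$ if $\theta\in b$ and over the complement of $b$ otherwise.
\item[(c)] The image of the interior of $Q$ contains $\{|z|\le3\delta\}$.
\item[(d)] For $|z_0|\le3\delta$, each arc meets $\{z=z_0\}$ exactly once, and this defines a bijection $b\to\{z_0\}\times b$.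
\item[(e)] $|h|\le\delta/4$, and $|z(\Gamma_{h,\theta}(t))-t|\le\delta/2$ for $|t|\le3\delta$ and all $\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
In the coordinates $(z,\theta)$ the map $F_0|_Q$ is the inclusion, and $F_{\varepsilon h}$ is smooth in $(\varepsilon,\tau,\theta)$, so $F_{\varepsilon h}\to F_0$ in $C^1(Q)$. A map that is $C^1$-close to an embedding of a compact manifold is an embedding. This gives (a) and (e). The first part of (b) is read off from \eqref{eq:F}, and the second holds because $\operatorname{supp}h$ has positive distance from the complement of $K$. For (c), the set $F_h(\operatorname{int}Q)\cap\{|z|\le3\delta\}$ is nonempty, it is open in the band because $F_h$ is a local diffeomorphism, and it is closed because by (a) it equals $F_h(Q)\cap\{|z|\le3\delta\}$. The band is connected, so the set is the whole band. In (d), each arc meets the level once by (a). The resulting map $S^{n-1}\to\{z=z_0\}$ is injective by (a), surjective by (c), and by (b) it matches $b$ with $\{z_0\}\times b$. All statements pass to $-h$ by \eqref{eq:refl}.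
\end{proof}

Define $w_h$ on $F_h(\operatorname{int}Q)$, a neighborhood of the closed band, by $w_h(F_h(\tau,\theta))=\tau+h(\theta)$. Note that $w_0=z$.

\begin{lemma}\label{lem:w}
For small $h$:
\begin{enumerate}
\item[(a)] $\nabla_{g_0}w_h=\partial_\tau F_h$; in particular $|\nabla w_h|_{g_0}=1$. If $p$ lies on the arc of $\theta$ and $w_h(p)=t$, then $p=\Gamma_{h,\theta}(t)$ and $\nabla_{g_0}w_h(p)=\Gamma_{h,\theta}'(t)$. An integral curve of $\nabla_{g_0} w_h$ stays on one arc.
\item[(b)] $w_h=z$ at points of the band not over $K$, and $w_{-h}=-w_h\circ\kappa$.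
\item[(c)] $w_{\varepsilon h}(p)$ is smooth in $(\varepsilon,p)$ on $[0,\varepsilon_0]\times\{|z|\le3\delta\}$ for some $\varepsilon_0>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $F=F_h$ and let $\zeta\in T_\theta S^{n-1}$. The curves $F(\cdot,\theta)$ are unit-speed geodesics, so
\[
\partial_\tau\langle\partial_\tau F,\partial_\zeta F\rangle=\langle\partial_\tau F,D_\tau\partial_\zeta F\rangle=\langle\partial_\tau F,D_\zeta\partial_\tau F\rangle=\tfrac12\partial_\zeta|\partial_\tau F|^2=0 .
\]
At $\tau=0$ we have $\partial_\zeta F=\zeta\perp x$, so $\langle\partial_\tau F,\partial_\zeta F\rangle=\langle\nabla h,\zeta\rangle=dh(\zeta)$. Hence the $1$-form $\langle\partial_\tau F,\cdot\rangle$ pulls back under $F$ to $d\tau+dh=d(w_h\circ F)$, which is the first claim. If $p=F(\tau,\theta)$ and $w_h(p)=t$, then $\tau=t-h(\theta)$, which gives the second. The third holds because $F^{-1}$ carries $\nabla w_h$ to $\partial_\tau$.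

(b) A point $(z,\theta)$ with $\theta\notin K$ equals $F(z,\theta)$, and $h(\theta)=0$. By \eqref{eq:refl}, $w_{-h}(\kappa F_h(\tau,\theta))=w_{-h}(F_{-h}(-\tau,\theta))=-\tau-h(\theta)$.

(c) The map $(\varepsilon,\tau,\theta)\mapsto(\varepsilon,F_{\varepsilon h}(\tau,\theta))$ is an injective local diffeomorphism, so its inverse is smooth.
\end{proof}

\subsection{What is needed, and a flat model}
By (F1), to turn phase $0$ into $h$ and phase $-h$ into $0$ it suffices to find a metric $g$, round for $|z|\ge\delta$, and two functions with $|\nabla u|_g=|\nabla v|_g=1$, where $u$ passes from $z$ to $w_h$ and $v$ passes from $w_{-h}$ to $z$. Put $f=(u+v)/2$ and $\beta=(u-v)/2$. The two equations are equivalent to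
\begin{equation}\label{eq:two}
g(\nabla f,\nabla\beta)=0,\qquad|\nabla f|_g^2+|\nabla\beta|_g^2=1 .
\end{equation}
The interpolations $u,v$ cannot be arbitrary: at a point where $d\beta=c\,df$ with $c\neq0$ we would need $|1+c|\,|\nabla f|=|1-c|\,|\nabla f|=1$, which no metric satisfies. What \eqref{eq:two} demands is a smooth direction field, that of $\nabla_gf$, which annihilates $\beta$ and is transverse to the levels of $f$. Conversely, given such a field, we may declare it orthogonal to the levels of $f$ and fix its length by the second equation.

To see where the field comes from, replace the band by the plane with $g_0=dz^2+d\theta^2$ and take $h(\theta)=\theta\sin\alpha$. The family with phase $h$ consists of parallel lines at angle $\alpha$ to the vertical, and $w_{\pm h}=z\cos\alpha\pm\theta\sin\alpha$. The prescribed values give, for $|z|\ge\delta$,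
\[
\beta=\tfrac12\bigl(\theta\sin\alpha-|z|(1-\cos\alpha)\bigr),\qquad f=z+\operatorname{sign}(z)\,\beta .
\]
So $\beta$ is \emph{even} in $z$, its levels are the broken lines $\theta=|z|\tan(\alpha/2)+\mathrm{const}$, and they bisect the two families on each side (Figure~\ref{fig:box}). Replace $|z|$ by a smooth even function $\xi(z)$. The field $L=\partial_z+\xi'(z)\tan(\alpha/2)\,\partial_\theta$ then satisfies $L\beta=0$, because $\tan(\alpha/2)\sin\alpha=1-\cos\alpha$. On the sphere the evenness of $\beta$ comes from $w_{-h}=-w_h\circ\kappa$, and the same recipe works.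

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (-3,-0.6) rectangle (3,0.6);
\draw[gray] (-3,0.6)--(3,0.6) node[right,black]{$z=\delta$};
\draw[gray] (-3,-0.6)--(3,-0.6) node[right,black]{$z=-\delta$};
\draw[thick,->] (-2,-2) node[left]{phase $0$} --(-2,-0.6) .. controls (-2,-0.2) and (-1.93,0.2) .. (-1.7,0.6)--(-0.89,2) node[left,xshift=-4pt]{phase $h$};
\draw[thick,->] (2.6,-2) node[right]{phase $-h$} --(1.79,-0.6) .. controls (1.56,-0.2) and (1.5,0.2) .. (1.5,0.6)--(1.5,2) node[right]{phase $0$};
\draw[dashed] (0.54,-2)--(0.16,-0.6) .. controls (0.05,-0.2) and (0.05,0.2) .. (0.16,0.6)--(0.54,2);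
\end{tikzpicture}
\caption{The flat model of a box, with $\theta$ horizontal and $z$ vertical. The metric is changed only in the shaded band, where the curves are schematic. Vertical lines (phase $0$) leave tilted by $\alpha$ (phase $h$), and lines tilted by $-\alpha$ (phase $-h$) leave vertically. The dashed curve is a level of $\beta=(u-v)/2$; it is symmetric under $z\mapsto-z$, and outside the band it bisects the two families.}
\label{fig:box}
\end{figure}

\subsection{The box metric}

\begin{lemma}\label{lem:box}
For small $h$ there are a Riemannian metric $g_h$ and smooth functions $u,v$ on $\{|z|\le3\delta\}$ such that: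
\begin{enumerate}
\item[(a)] $g_h=g_0$ outside $\{|z|\le\delta\}\times K$, and $|\nabla u|_{g_h}=|\nabla v|_{g_h}=1$;
\item[(b)] $u=z$, $v=w_{-h}$ on $\{z\le-\delta\}$; \ $u=w_h$, $v=z$ on $\{z\ge\delta\}$; \ $u=v=z$ at points not over $K$;
\item[(c)] $dz(\nabla_{g_h}u)\ge\frac12$, \ $dz(\nabla_{g_h}v)\ge\frac12$, \ $|u-z|\le\frac\delta2$, \ $|v-z|\le\frac\delta2$.
\end{enumerate}
Moreover $g_{\varepsilon h}\to g_0$ in every $C^k$ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
\emph{The functions and the field.} Let $w=w_h$, $\beta_+=(w-z)/2$ and $f_+=(w+z)/2=z+\beta_+$. Since $w$ and $z$ have unit $g_0$-gradients, $g_0(\nabla f_+,\nabla\beta_+)=\frac14(1-1)=0$. For small $h$ we have $dz(\nabla_{g_0}f_+)>0$ and can normalize: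
\[
L_+=\frac{\nabla_{g_0}f_+}{dz(\nabla_{g_0}f_+)}=\partial_z+V(z,\theta),\qquad V(z,\theta)\in T_\theta S^{n-1},\qquad L_+\beta_+=0 .
\]
Fix, independently of $h$, a smooth even function $\xi$ with $\xi(z)=|z|$ for $|z|\ge\delta$ and $|\xi|\le\delta$ on $[-\delta,\delta]$, and a smooth odd function $\eta$ with $\eta(z)=\operatorname{sign}z$ for $|z|\ge\delta$. Define
\[
\beta(z,\theta)=\beta_+(\xi(z),\theta),\quad f=z+\eta(z)\beta,\quad u=f+\beta,\quad v=f-\beta,\quad L=\partial_z+\xi'(z)V(\xi(z),\theta).
\]
By the chain rule $L\beta=\xi'(z)\,(L_+\beta_+)(\xi(z),\theta)=0$, and therefore $df(L)=1+\eta'(z)\beta$, which is positive for small $h$.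

For $z\ge\delta$ we get $u=z+2\beta_+=w_h$, $v=z$, $f=f_+$ and $L=L_+$. For $z\le-\delta$ we have $\beta=\beta_+\circ\kappa=(w\circ\kappa+z)/2$, so $u=z$, $v=z-2\beta=-w\circ\kappa=w_{-h}$, and $f=z-\beta_+\circ\kappa=-f_+\circ\kappa$. As $\kappa$ is an isometry, $\nabla_{g_0}f$ at $(z,\theta)$ is then parallel to $d\kappa(L_+(-z,\theta))=-\partial_z+V(-z,\theta)=-L$. Thus $L$ is parallel to $\nabla_{g_0}f$ wherever $|z|\ge\delta$.

\emph{The metric.} Let $PE=E-\frac{df(E)}{df(L)}L$ be the projection onto $\ker df$ along $L$. Let $H$ be the $g_0$-orthogonal projection of $\nabla_{g_0}\beta$ onto $\ker df$, so that $g_0(H,E)=d\beta(E)$ for $E\in\ker df$, and let $\lambda=1-|H|_{g_0}^2$, which is positive for small $h$. Put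
\[
g_h(E,E')=\frac{df(E)\,df(E')}{\lambda}+g_0(PE,PE').
\]
This is positive definite, since $E\neq0$ has $df(E)\neq0$ or $PE=E\neq0$. Write $g=g_h$. From $PL=0$ we get $g\bigl(\lambda L/df(L),E\bigr)=df(E)$, so $\nabla_gf=\lambda L/df(L)$. Hence $|\nabla f|_g^2=df(\nabla_gf)=\lambda$ and $g(\nabla f,\nabla\beta)=d\beta(\nabla_gf)=0$. Next, $g(H,E)=g_0(H,PE)=d\beta(PE)=d\beta(E)$, because $E-PE$ is a multiple of $L$ and $d\beta(L)=0$. So $\nabla_g\beta=H$ and $|\nabla\beta|_g^2=|H|^2_{g_0}=1-\lambda$. This is \eqref{eq:two}, and $|\nabla u|_g=|\nabla v|_g=1$.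

\emph{Agreement with $g_0$.} Where $|z|\ge\delta$, the field $L$ is $g_0$-normal to $\ker df$, so $P$ is the orthogonal projection and $g_0(E,E')=df(E)df(E')/|\nabla f|_{g_0}^2+g_0(PE,PE')$. There $u$ and $v$ are among $z,w_h,w_{-h}$, so \eqref{eq:two} holds for $g_0$. Its first equation gives $H=\nabla_{g_0}\beta$, and its second gives $|\nabla f|^2_{g_0}=1-|H|_{g_0}^2=\lambda$. Hence $g=g_0$. On the open set of points not over $K$ we have $w=z$, so $\beta_+=0$, $V=0$, $\beta=0$, $u=v=f=z$, $L=\partial_z$, $\lambda=1$ and $g=dz^2+\cos^2z\,\hat g=g_0$.

\emph{Smallness.} With $\varepsilon h$ in place of $h$, all objects are smooth in $(\varepsilon,p)$ by Lemma~\ref{lem:w}(c), and for $\varepsilon=0$ they reduce to $u=v=z$, $g=g_0$. Now (F3) gives (c), the positivity claims used above, and the convergence.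
\end{proof}

We call a metric as in Lemma~\ref{lem:box}, for a function $h$ satisfying Lemmas~\ref{lem:F} and \ref{lem:w}, a \emph{box metric for $(b,K,h)$}. If $A\in SO(n)$, then $A$ preserves $z$ and $g_0$, and $w_{h\circ A^{-1}}=w_h\circ A^{-1}$ by \eqref{eq:equiv}. So these lemmas hold for $h\circ A^{-1}$, and $A_*g_h$ is a box metric for $(Ab,AK,h\circ A^{-1})$.

\subsection{Crossing a box}
A box adds $h$ to the phase of both families. It also moves the label $\theta$ in a way we do not compute; all that matters later is that labels are permuted.

\begin{lemma}\label{lem:cross}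
Let $g_h$ be a box metric for $(b,K,h)$ and $a\in\{-1,0\}$. There is a bijection $b\to b$, $\theta\mapsto\theta'$, and for each $\theta\in b$ a $g_h$-geodesic $c:[-2\delta,2\delta]\to\{|z|<3\delta\}$ lying over $b$ that is tangent to $\Gamma_{ah,\theta}$ at time $-2\delta$ and to $\Gamma_{(a+1)h,\theta'}$ at time $2\delta$.
\end{lemma}

\begin{proof}
Let $U=u$ if $a=0$ and $U=v$ if $a=-1$. Then $U=w_{ah}$ on $\{z\le-\delta\}$ and $U=w_{(a+1)h}$ on $\{z\ge\delta\}$. Consider the maximal integral curves of $\nabla_{g_h}U$ in the open band $\{|z|<3\delta\}$, parametrized so that $U=t$; they are geodesics by (F1).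

At points not over $K$ the field is $\partial_z$, so the meridian segments over $S^{n-1}\setminus K$ are integral curves, and by uniqueness every other integral curve lies over $K$. Hence each integral curve lies entirely over $b$ or entirely over its complement. Along an integral curve $z$ grows at rate at least $\frac12$, so the maximal interval of definition is bounded; at both ends the curve leaves every compact subset of the band, and so it takes each value $z\in(-3\delta,3\delta)$ exactly once. Since $|U-z|\le\delta/2$, the curve is defined for $|t|<5\delta/2$ and satisfies $|z-t|\le\delta/2$.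

Let $\theta\in b$ and $p=\Gamma_{ah,\theta}(-2\delta)$. By Lemma~\ref{lem:F}(e),(b), $p$ lies on the arc of $\theta$ for $F_{ah}$, over $b$, at height in $[-\frac52\delta,-\frac32\delta]$. Near $p$ we have $g_h=g_0$ and $U=w_{ah}$, so $U(p)=-2\delta$, and the integral curve $c$ through $p$ is tangent to $\Gamma_{ah,\theta}$ at time $-2\delta$ by Lemma~\ref{lem:w}(a). It lies over $b$. While $z<-\delta$, the curve $c$ is an integral curve of $\nabla_{g_0}w_{ah}$ and stays on the arc of $\theta$. While $z>\delta$, it is an integral curve of $\nabla_{g_0}w_{(a+1)h}$ and stays on the arc of one $\theta'$ for $F_{(a+1)h}$, with $\theta'\in b$ by Lemma~\ref{lem:F}(b). As $z(c(2\delta))\ge\frac32\delta$ and $U(c(2\delta))=2\delta$, Lemma~\ref{lem:w}(a) shows that $c$ is tangent to $\Gamma_{(a+1)h,\theta'}$ at time $2\delta$.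

The map $\theta\mapsto\theta'$ is a composition of three bijections: $b\to\{-2\delta\}\times b$ along the arcs of $F_{ah}$, then $\{-2\delta\}\times b\to\{2\delta\}\times b$ along the integral curves over $b$, each of which meets both levels once, then $\{2\delta\}\times b\to b$ along the arcs of $F_{(a+1)h}$. The first and third are bijections by Lemma~\ref{lem:F}(d).
\end{proof}

\section{The metric on the sphere}\label{sec:metric}

Fix $\mu\in\mathbb{N}$; it will govern the distance to the round metric.

\subsection{Sites}
We need room for infinitely many cycles, and one direction that sees none of them. Fix $\theta_\infty\in S^{n-1}$, let $W$ be the open hemisphere centered at $\theta_\infty$, let $\theta_i$ $(i\ge1)$ be the point at distance $2^{-i}$ from $\theta_\infty$ along a fixed geodesic, and let $r_i=2^{-i}/10$. Write $B_i$ for the open ball of radius $r_i$ and $D_i$ for the closed ball of radius $2r_i$ about $\theta_i$. For $i<j$ the centers are at least $2^{-i}/2$ apart and the radii of $D_i,D_j$ add up to at most $3\cdot2^{-i}/10$, so the $D_i$ are pairwise disjoint. Points of $D_i$ have distance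 from $\theta_\infty$ between $\frac45 2^{-i}$ and $\frac65 2^{-i}$, so $D_i\subset W\setminus\{\theta_\infty\}$. Consequently $D_i\cap(-W)=\emptyset$ and $\theta_\infty\notin\bigcup_i(D_i\cup-D_i)$.

\subsection{The twist}
On the round sphere a geodesic closes up after time $2\pi$ and would cross the same box again. To send it to the next box we reattach the cap around $-x$ by a diffeomorphism $\varphi$ of $S^{n-1}$ that is a rotation on each $B_i$, so that great circles over $B_i$ are matched with great circles.

Since $n\ge3$, the space $\theta_i^\perp\subset\mathbb{R}^n$ contains a $2$-plane $\Pi_i$. Let $R^i(\tau)\in SO(n)$ be the rotation by angle $\tau$ in $\Pi_i$ that fixes $\Pi_i^\perp$ pointwise; it fixes $\theta_i$. Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[\frac32,\infty)$, and put $\chi_i(\theta)=\chi(d(\theta,\theta_i)/r_i)$. This function is smooth, because it is constant near $\pm\theta_i$; it is supported in $D_i$, equal to $1$ on $B_i$, and invariant under $R^i$. For odd $N_i\ge3$ let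
\[
T_i(s,\theta)=R^i\bigl(2\pi s\chi_i(\theta)/N_i\bigr)\theta-\theta\in\mathbb{R}^n,\qquad(s,\theta)\in[-1,1]\times S^{n-1}.
\]
By (F3) with $\varepsilon=1/N_i$, $T_i\to0$ in every $C^k$ as $N_i\to\infty$. Choose $N_1<N_2<\cdots$ odd, $N_1\ge3$, with $\|T_i\|_{C^{\mu+i}}\le2^{-\mu-i}$, and put $\varphi_s(\theta)=\theta+\sum_iT_i(s,\theta)$. By (F3) this is smooth in $(s,\theta)$ and within $2^{-\mu}$ of $(s,\theta)\mapsto\theta$ in $C^k$ for $k\le\mu$. On $D_i$ we have $\varphi_s(\theta)=R^i(2\pi s\chi_i(\theta)/N_i)\theta\in D_i$, and $\varphi_s$ is the identity outside $\bigcup D_i$. The invariance of $\chi_i$ gives $\varphi_s\circ\varphi_{s'}=\varphi_{s+s'}$ whenever $s,s',s+s'\in[-1,1]$, so each $\varphi_s$ is a diffeomorphism with inverse $\varphi_{-s}$. Let $\varphi=\varphi_1$ and $\rho_i=R^i(2\pi/N_i)$. Then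
\begin{equation}\label{eq:phi}
\varphi(D_i)=D_i,\qquad\varphi=\rho_i\text{ on }B_i,\qquad\rho_i^{N_i}=\mathrm{id},\qquad\varphi_s=\mathrm{id}\text{ outside }\textstyle\bigcup D_i\text{, in particular on }-W.
\end{equation}

Let $\psi:\mathbb{R}\to[0,1]$ be smooth with $\psi=0$ for $z\le\pi/8$ and $\psi=1$ for $z\ge\pi/4$; note $4\delta<\pi/8$. On $S^n\setminus\{\pm x\}$ define a diffeomorphism $\Psi$ and metrics $G,g_*$ by
\[
\Psi(z,\theta)=(z,\varphi_{\psi(z)}(\theta)),\qquad G=dz^2+\cos^2z\,\bigl((1-\psi(z))\,\hat g+\psi(z)\,\varphi^*\hat g\bigr),\qquad g_*=(\Psi^{-1})^*G .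
\]

\begin{lemma}\label{lem:twist}
\begin{enumerate}
\item[(a)] $g_*=g_0$ for $z\le\pi/8$, for $z\ge\pi/4$, and over $-W$. In particular $g_*$ extends to a smooth metric on $S^n$.
\item[(b)] For every $\theta$, the curve $z\mapsto\Psi(z,\theta)$, $|z|<\pi/2$, is a unit-speed $g_*$-geodesic. It is the meridian $\theta$ for $z\le\pi/8$ and the meridian $\varphi(\theta)$ for $z\ge\pi/4$.
\item[(c)] If a $g_0$-geodesic $c$ lies over $B_i$, then $\Psi\circ c$ is a $g_*$-geodesic.
\item[(d)] For every $k$, $\|g_*-g_0\|_{C^k}\to0$ as $\mu\to\infty$.
\end{enumerate}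
\end{lemma}

\begin{proof}
(a) For $z\le\pi/8$, and also over $-W$, we have $\Psi=\mathrm{id}$ and $G=g_0$. For $z\ge\pi/4$ we have $\Psi=\mathrm{id}\times\varphi$ and $G=\Psi^*g_0$.
(b) $\nabla_Gz=\partial_z$ has unit length, so meridians are $G$-geodesics by (F1), and $\Psi$ is an isometry from $G$ to $g_*$.
(c) On the open set $B_i$, $\varphi$ is the isometry $\rho_i$, so $G=g_0$ over $B_i$.
(d) Let $|dy|^2$ be the Euclidean metric of $\mathbb{R}^n$, so that $\hat g$ is its restriction. Since $\Psi^{-1}(z,\theta)=(z,\varphi_{-\psi(z)}(\theta))$,
\[
g_*=dz^2+\cos^2z\,\bigl((1-\psi)\,|dy_1|^2+\psi\,|dy_2|^2\bigr),\qquad y_1=\varphi_{-\psi(z)}(\theta),\quad y_2=\varphi_{1-\psi(z)}(\theta).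
\]
On the compact annulus $\pi/8\le z\le\pi/4$, which contains the support of $g_*-g_0$, the maps $y_1,y_2$ tend to $(z,\theta)\mapsto\theta$ in $C^{k+1}$ as $\mu\to\infty$, because $\psi$ does not depend on $\mu$.
\end{proof}

\begin{remark}\label{rem:asym}
It is essential that $\varphi$ is not symmetric under the antipodal map. By (a) and (b), the $g_*$-geodesic leaving $x$ along the meridian $\theta$ reaches $-x$ along the meridian $\varphi(\theta)$, leaves along $-\varphi(\theta)$, and returns to $x$ at time $2\pi$ with velocity $-\varphi^{-1}(-\varphi(\theta))$. If $\varphi$ commuted with $-\mathrm{id}$, this would be $\theta$: the way down would undo the twist. Since $\varphi=\mathrm{id}$ on $-W$, it is $\varphi(\theta)$ for $\theta\in W$.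
\end{remark}

\subsection{The boxes}
Fix $i$ and write $N=N_i$, $\rho=\rho_i$, with $\omega$ and $\sigma$ the sequences of Lemma~\ref{lem:word} for this $N$. The point $\cos(r_i/2)\,\theta_i+\sin(r_i/2)\,e$, with $e\in\Pi_i$ a unit vector, is at distance $r_i/2$ from $\theta_i$ and has $N$ distinct images under the powers of $\rho$. Let $b_0$ be an open ball about it, of radius less than $r_i/4$ and so small that the balls $b_j=\rho^jb_0$, $j\in\mathbb{Z}/N$, have disjoint closures. Each $b_j$ lies in the open ball of radius $\frac34r_i$ about $\theta_i$, and $\varphi(b_j)=b_{j+1}$. Choose $0\ne h_0\in C_c^\infty(b_0)$ and a compact neighborhood $K_0\subset b_0$ of its support, and put $h_j=h_0\circ\rho^{-j}$, $K_j=\rho^jK_0$. For $\sigma_j\neq0$ let $g_j=(\rho^j)_*g_{\sigma_jh_0}$, a box metric for $(b_j,K_j,\sigma_jh_j)$, and for $\sigma_j=0$ let $g_j=g_0$. The tensor $g_j-g_0$ is supported in the compact set $\{|z|\le\delta\}\times K_j$; extend it by zero to $S^n$ and let $\Delta_i=\sum_{j\in\mathbb{Z}/N}(g_j-g_0)$. Scale $h_0$ so that Lemmas~\ref{lem:F}, \ref{lem:w} and \ref{lem:box} hold for $h_0$ and $-h_0$,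 and
\begin{equation}\label{eq:small}
|\nabla h_0|\le r_i/8,\qquad\|\Delta_i\|_{C^{\mu+i}}\le2^{-\mu-i}.
\end{equation}
Do this for every $i$, let $\mathcal{B}\subset W$ be the union of all balls $b_j$ of all sites, and define
\[
g=g_*+\sum_{i\ge1}\Delta_i .
\]

\begin{lemma}\label{lem:g}
The tensor $g$ is a smooth complete Riemannian metric on $S^n$, and $\|g-g_0\|_{C^k}\to0$ as $\mu\to\infty$ for every $k$. Moreover:
\begin{enumerate}
\item[(G1)] $g=g_*$ where $|z|>\delta$, and $g=g_j$ over $b_j$ in $\{|z|<3\delta\}$.
\item[(G2)] $g=g_0$ on $\{z<-\delta\}$, on $\{z>\pi/4\}$, and over $-W$.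
\item[(G3)] If $\theta\notin\mathcal{B}$, then $z\mapsto\Psi(z,\theta)$, $|z|<\pi/2$, is a unit-speed $g$-geodesic.
\end{enumerate}
\end{lemma}

\begin{proof}
Smoothness and convergence follow from (F3), \eqref{eq:small} and Lemma~\ref{lem:twist}(d). The tensors $g_j-g_0$, over all sites, are supported over pairwise disjoint balls and in $\{|z|\le\delta\}$, and $g_*=g_0$ in $\{|z|<3\delta\}$. This gives (G1) and shows that at each point $g$ equals $g_*$ or some $g_j$, so it is positive definite; it is complete because $S^n$ is compact. (G2) follows from Lemma~\ref{lem:twist}(a), since no box lies over $-W$. In (G3) the point is that boxes accumulate at the meridian $\theta_\infty$, so $g$ need not equal $g_*$ near the curve. For $|z|>\delta$ it does, by (G1). For $|z|\le\delta$ the point $\Psi(z,\theta)=(z,\theta)$ lies outside the closed support of each $\Delta_i$, so every $\Delta_i$ vanishes there with all derivatives, and so does the sum by termwise differentiation. Now use (F2) and Lemma~\ref{lem:twist}(b).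
\end{proof}

\section{The geodesics from $x$}\label{sec:dynamics}

Let $\gamma_\theta$ be the $g$-geodesic with $\gamma_\theta(0)=x$ and $\gamma_\theta'(0)=\theta\in S^{n-1}$.

\subsection{Directions that avoid the boxes}

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(a)] If $\theta\notin\bigcup_i(D_i\cup-D_i)$, then $\gamma_\theta(t)=x$ exactly for $t\in2\pi\mathbb{Z}$.
\item[(b)] If $\theta\in D_i\setminus\mathcal{B}$, then $\gamma_\theta(2\pi k)=x$ with velocity $\varphi^k(\theta)$ for all $k\ge0$, and $\varphi$ is a bijection of $D_i\setminus\mathcal{B}$.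
\end{enumerate}
\end{lemma}

\begin{proof}
In both cases $\theta\notin\mathcal{B}$. By (G2) near $x$ and (G3), $\gamma_\theta(t)=\Psi(t-\frac\pi2,\theta)$ for $0<t<\pi$. It reaches $-x$ at time $\pi$ along the meridian $\varphi(\theta)$, and since $g$ is round near $-x$ it continues down the meridian $\theta^*=-\varphi(\theta)$. In case (a), $\theta^*=-\theta\notin\bigcup D_j$; in case (b), $\theta^*\in-D_i\subset-W$. Either way $\theta^*\notin\mathcal{B}$ and all $\varphi_s$ fix $\theta^*$ by \eqref{eq:phi}, so by (G3) the whole meridian $\theta^*$ is a geodesic. Hence $\gamma_\theta(t)\neq x$ for $0<t<2\pi$, and $\gamma_\theta(2\pi)=x$ with velocity $-\theta^*=\varphi(\theta)$. In case (a) this velocity is $\theta$, so $\gamma_\theta$ is $2\pi$-periodic. In case (b), $\varphi$ is a bijection of $D_i$ that permutes the balls $b_j$ of site $i$, so it is a bijection of $D_i\setminus\mathcal{B}$, and we iterate.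
\end{proof}

\subsection{One turn around the sphere}
Fix a site $i$ and keep the notation $N,\rho,b_j,h_j,\omega,\sigma$. For $a\in\{-1,0,1\}$ and $\theta\in b_j$ write $\Gamma^a_{j,\theta}=\Gamma_{ah_j,\theta}$. By \eqref{eq:equiv}, $\rho\Gamma^a_{j,\theta}=\Gamma^a_{j+1,\rho\theta}$. A circle in state $\pm1$ is tilted and drifts horizontally; the bound on $|\nabla h_0|$ in \eqref{eq:small} keeps it over $B_i$ on the way up, where the twist is a rotation, and over $-B_i$ on the way down, where nothing was changed.

\begin{lemma}\label{lem:turn}
If a $g$-geodesic $c$ is tangent to $\Gamma^a_{j,\theta}$ at time $2\delta$, with $\theta\in b_j$, then $c(t+2\pi)=\Gamma^a_{j+1,\rho\theta}(t)$ for $t\in[-\frac\pi2,-2\delta]$.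
\end{lemma}

\begin{proof}
Let $\Gamma=\Gamma^a_{j,\theta}$ and use the shifted time $\tau=t-ah_j(\theta)$, so $|\tau-t|\le\delta/4$. Write
\[
\Gamma=\cos\tau\;\theta+\sin\tau\,(\sin\alpha\;e-\cos\alpha\;x),\qquad\sin\alpha=|a\nabla h_j(\theta)|\le r_i/8,\quad0\le\alpha<\tfrac\pi2,
\]
with $e\in\mathbb{R}^n$ a unit vector orthogonal to $\theta$. Then $\sin z=\sin\tau\cos\alpha$ along $\Gamma$ and along $\rho\Gamma$, and $\cos^2\alpha\ge\frac58$ because $r_i\le\frac1{20}$.

\emph{Horizontal drift.} Where $|z|\le\pi/4$ we have $\sin^2\tau\le1/(2\cos^2\alpha)\le\frac45$, so $|\tan\tau|\le2$. The $\theta$-coordinate of $\Gamma$ is the direction of $\cos\tau\,(\theta+\tan\tau\sin\alpha\;e)$, at angle $\arctan(|\tan\tau|\sin\alpha)\le r_i/4$ from $\operatorname{sign}(\cos\tau)\,\theta$. Since $d(\theta,\theta_i)<\frac34r_i$, the curve $\Gamma$ is over $B_i$ if $\cos\tau>0$ and over $-B_i$ if $\cos\tau<0$. The same holds for $\rho\Gamma$, as $\rho$ preserves $\pm B_i$.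

Let $\tau_0\in(0,\frac\pi2)$ correspond to $t=2\delta$ and $\tau_2\in(\frac{3\pi}2,2\pi)$ to $t=2\pi-2\delta$. By Lemma~\ref{lem:F}(e) and periodicity, $\frac32\delta\le z\le\frac52\delta$ at $\tau_0$ and $z\le-\frac32\delta$ at $\tau_2$. Since $\cos\alpha>1/\sqrt2$ and $z$ increases for $\tau\in[0,\frac\pi2]$, there is a unique $\tau_1\in(\tau_0,\frac\pi2)$ with $z=\pi/4$.

\emph{Through the twist.} For $\tau\in[\tau_0,\tau_1]$, and hence on a slightly longer interval $[\tau_0,\tau_1']$ with $\tau_1<\tau_1'<\frac\pi2$, the curve $\Gamma$ is over the open set $B_i$ with $z>\delta$. By Lemma~\ref{lem:twist}(c) and (G1), $\Psi\circ\Gamma$ is a $g$-geodesic there. Near $\tau_0$ we have $\Psi=\mathrm{id}$, so $c=\Psi\circ\Gamma$ on $[\tau_0,\tau_1']$. On $[\tau_1,\tau_1']$ we have $z\ge\pi/4$, so $\Psi\circ\Gamma=\rho\Gamma$ by \eqref{eq:phi}.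

\emph{The rest of the turn.} We check that $\rho\Gamma$ is a $g$-geodesic on $[\tau_1,\tau_2]$, using (G2) and (F2). On $[\tau_1,\pi-\tau_1]$ we have $z\ge\pi/4$. On $[\pi-\tau_1,\pi+\tau_1]$ we have $|z|\le\pi/4$ and $\cos\tau<0$, so $\rho\Gamma$ is over $-B_i\subset-W$. On $[\pi+\tau_1,\tau_2]$ the height first decreases from $-\pi/4$ and then increases to a value at most $-\frac32\delta$, so $z<-\delta$. Therefore $c=\rho\Gamma$ for $\tau\in[\tau_1,\tau_2]$, which includes all $t\in[\frac{3\pi}2,2\pi-2\delta]$. Finally $\rho\Gamma=\Gamma^a_{j+1,\rho\theta}$ is $2\pi$-periodic.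
\end{proof}

\subsection{States}
The next proposition is the table of Section~\ref{sub:three} for a cycle of length $N$.

\begin{proposition}\label{prop:states}
Let $j\in\mathbb{Z}/N$, $k\ge0$ and $a_k=\omega_{j+k}-\omega_j$. There is a bijection $b_j\to b_{j+k}$, $\theta\mapsto\theta_k$, such that
\begin{equation}\label{eq:state}
\gamma_\theta\bigl(t+\tfrac\pi2+2\pi k\bigr)=\Gamma^{a_k}_{j+k,\theta_k}(t),\qquad t\in[-\tfrac\pi2,-2\delta].
\end{equation}
Consequently:
\begin{enumerate}
\item[(i)] if $\omega_{j+k}=\omega_j$, then $\gamma_\theta(2\pi k)=x$ with velocity $\theta_k$ for all $\theta\in b_j$;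
\item[(ii)] if $\omega_{j+k}\ne\omega_j$, then $\gamma_\theta(2\pi k)\ne x$ for some $\theta\in b_j$.
\end{enumerate}
\end{proposition}

\begin{proof}
For $k=0$ take $\theta_0=\theta$; then \eqref{eq:state} holds because $g$ is round on $\{z<-\delta\}$. Assume \eqref{eq:state} for $k$, and put $J=j+k$ and $c(t)=\gamma_\theta(t+\frac\pi2+2\pi k)$. Then $c$ is tangent to $\Gamma^{a_k}_{J,\theta_k}$ at time $-2\delta$, and $a_{k+1}=a_k+\sigma_J$. We claim that $c$ is tangent to $\Gamma^{a_{k+1}}_{J,\theta'}$ at time $2\delta$, where $\theta_k\mapsto\theta'$ is a bijection of $b_J$ depending only on $j$ and $k$.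

If $\sigma_J=0$, then for $|t|\le2\delta$ the curve $\Gamma^{a_k}_{J,\theta_k}$ lies on the arc of $\theta_k$ for $F_{a_kh_J}$, hence over $b_J$, and in $\{|z|\le\frac52\delta\}$, by Lemma~\ref{lem:F}(b),(e). There $g=g_0$ by (G1), so $c=\Gamma^{a_k}_{J,\theta_k}$ on $[-2\delta,2\delta]$, and we take $\theta'=\theta_k$.

If $\sigma_J\neq0$, let $h=\sigma_Jh_J$. By (W3), $a_k=a\sigma_J$ with $a\in\{0,-1\}$, so $a_kh_J=ah$ and $a_{k+1}h_J=(a+1)h$. The geodesic of Lemma~\ref{lem:cross} for the box metric $g_J$ and the label $\theta_k$ stays over $b_J$ in $\{|z|<3\delta\}$, so it is a $g$-geodesic by (G1) and coincides with $c$. This proves the claim.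

Lemma~\ref{lem:turn} now gives \eqref{eq:state} for $k+1$ with $\theta_{k+1}=\rho\theta'$, and $\theta\mapsto\theta_{k+1}$ is a composition of bijections.

For (i), $a_k=0$, and $\Gamma_{0,\theta_k}$ passes through $x$ at time $-\pi/2$ with velocity $\theta_k$. For (ii), $a_k=\pm1$. The function $h_{j+k}$ is nonzero with compact support in $b_{j+k}$, so its gradient is nonzero at some point of $b_{j+k}$, and by surjectivity this point is $\theta_k$ for some $\theta\in b_j$. By \eqref{eq:miss} the circle $\Gamma^{a_k}_{j+k,\theta_k}$ misses $x$; put $t=-\pi/2$ in \eqref{eq:state}.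
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Given a $C^\infty$-neighborhood of $g_0$, the metric $g$ lies in it for large $\mu$ by Lemma~\ref{lem:g}. It remains to prove (1) and (2).

\medskip\noindent\emph{Proof of (1).} Directions outside $\bigcup(D_i\cup-D_i)$ and directions in $D_i\setminus\mathcal{B}$ return at time $2\pi$ by Lemma~\ref{lem:free}. Directions in a ball $b_j$ return at time $2\pi p$ with $p\in\{1,2,3\}$ by (W1) and Proposition~\ref{prop:states}(i).

The directions in $-D_i$ remain. Their geodesics meet the boxes from above, and we treat them as geodesics of the previous kinds run backward. Fix $i$ and let $N=N_i$. For every $v\in D_i$ we have $\gamma_v(2\pi N)=x$, and $v\mapsto\gamma_v'(2\pi N)$ is a bijection of $D_i$: on $D_i\setminus\mathcal{B}$ it is $\varphi^N$ by Lemma~\ref{lem:free}(b), and on $b_j$ it is the bijection $\theta\mapsto\theta_N$ of $b_j=b_{j+N}$ by Proposition~\ref{prop:states}(i), since $\omega_{j+N}=\omega_j$. Let $y\in D_i$ and choose $v\in D_i$ with $\gamma_v'(2\pi N)=y$. Then $\gamma_y(t)=\gamma_v(t+2\pi N)$, and hence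
\begin{equation}\label{eq:back}
\gamma_{-y}(t)=\gamma_y(-t)=\gamma_v(2\pi N-t).
\end{equation}
If $v\notin\mathcal{B}$, then $\gamma_{-y}(2\pi)=\gamma_v(2\pi(N-1))=x$. If $v\in b_j$, (W1) gives $p\in\{1,2,3\}$ with $\omega_{j+N-p}=\omega_{j-p}=\omega_j$. Since $N-p\ge0$, Proposition~\ref{prop:states}(i) gives $\gamma_{-y}(2\pi p)=\gamma_v(2\pi(N-p))=x$.

\medskip\noindent\emph{Proof of (2).} Suppose $(S^n,g)$ is a $Y^x_l$-manifold; we may take $l>0$. By Lemma~\ref{lem:free}(a) the direction $\theta_\infty$ returns only at multiples of $2\pi$, so $l=2\pi k$ with an integer $k\ge1$. For each site $i$, Proposition~\ref{prop:states}(ii) forces $\omega_{j+k}=\omega_j$ for all $j$, so $N_i\mid k$ by (W2). This is impossible because $N_i\to\infty$. \qed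

\medskip
We close by recording which ingredient is responsible for what.

\begin{remark}[Infinitely many sites]\label{rem:finite}
With finitely many sites the same construction gives a $Y^x_l$-manifold, with $l=2\pi\operatorname{lcm}(N_i)$. Indeed, directions in $D_i$ return at time $2\pi N_i$ with velocity in $D_i$; by \eqref{eq:back}, directions in $-D_i$ return at time $2\pi N_i$ with velocity $-v\in-D_i$; and all other geodesics from $x$ are $2\pi$-periodic. The growth $N_i\to\infty$ plays two roles that fit together: it excludes a common return time, and it makes the rotation angles $2\pi/N_i$ small enough for $\varphi$ to be smooth at $\theta_\infty$.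
\end{remark}

\begin{remark}[The word]\label{rem:word}
Property (W1) is used only for the bound $6\pi$; for the $Z^x$ property alone, the returns at time $2\pi N_i$ in Remark~\ref{rem:finite} suffice. Property (W2) is used only in part (2), and (W3) is what allows Lemma~\ref{lem:cross} to be applied at every box.
\end{remark}

\begin{remark}[The dimension]\label{rem:dim}
The hypothesis $n\ge3$ is needed for the rotations $\rho_i$, which fix $\theta_i\in S^{n-1}$ and permute $N_i$ nearby balls cyclically. For $n=2$ an element of $SO(2)$ that fixes a point of $S^1$ is the identity, so the cycles of this construction are not available.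
\end{remark}

\begin{thebibliography}{9}

\bibitem{CKS}
Vladimir Chernov, Paul Kinlaw, Rustam Sadykov,
\emph{Topological properties of manifolds admitting a $Y^x$-Riemannian metric},
arXiv:1005.5075 (2010).

\end{thebibliography}
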